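\title{Somewhere dense convex hulls of orbits}

\begin{abstract}
Let $T$ be a bounded operator on a complex Banach space $X$ and let $x\in X$.
Suppose that the convex hull of the orbit $\{T^nx:n\ge0\}$ is somewhere dense.
We prove that it is dense if and only if the adjoint $T^*$ has no eigenvalue in
the closed unit disc. In particular it is dense when $T^*$ has no eigenvalues,
which answers a question of Berm\'udez, Bonilla and Feldman. Every nonreal
point of the closed disc occurs as the only eigenvalue of $T^*$ in an example
where density fails. We also prove the corresponding characterization for real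
spaces. The proof produces an eigenvector of the adjoint, by a fixed point
argument if the origin is not an interior point of the closed hull and by
Gelfand theory in $\ell^1$ if it is.
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a complex Banach space, let $L(X)$ be the algebra of bounded linear
operators on $X$, and let $T\in L(X)$ and $x\in X$. The \emph{orbit} of $x$ is
$\operatorname{Orb}(T,x)=\{T^nx:n=0,1,2,\dots\}$. Its convex hull is
\[
\operatorname{co}\operatorname{Orb}(T,x)
=\Big\{\sum_{k=0}^n a_kT^kx:\ n\ge0,\ a_k\ge0,\ \sum_{k=0}^n a_k=1\Big\},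
\]
the set of vectors $h(T)x$ where $h$ is a \emph{convex polynomial}, that is, a
polynomial with nonnegative coefficients of sum $1$. A subset of $X$ is
\emph{somewhere dense} if its closure has nonempty interior. Throughout,
\[
C=\overline{\operatorname{co}\operatorname{Orb}(T,x)},
\]
so the hull is somewhere dense when $\operatorname{int}C\ne\emptyset$ and dense
when $C=X$. The set $C$ is closed and convex, and $T(C)\subset C$ because $T$
is continuous and maps the hull into itself.

The convex hull lies between the orbit and its linear span, and for both of
these, somewhere dense implies dense. For the span this is immediate: a closed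
subspace that contains a ball contains the translate of that ball to the
origin, hence everything. For the orbit it is a theorem of Bourdon and
Feldman. For the convex hull the implication fails already for $X=\mathbb C$:
if $T$ is multiplication by $i$ and $x=1$, then $C$ is the square with
vertices $\pm1,\pm i$. Le\'on-Saavedra and Romero de la Rosa gave an example
showing that it fails for some operators $T$ with
$\sigma_p(T^*)\ne\emptyset$, where $\sigma_p(T^*)$ is the set of eigenvalues
of the adjoint.

An eigenvalue of $T^*$ is the evident source of trouble. If $F\ne0$ is a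
continuous linear functional with $F\circ T=\lambda F$, then
$F(T^nx)=\lambda^nF(x)$, so $F$ projects the problem onto the problem for the
powers of $\lambda$ in the plane, where density may fail as it does for the
square. One would like to know whether this is the only source of trouble.
The following question was posed by Berm\'udez, Bonilla and Feldman
\cite{BBF}.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be an infinite-dimensional complex
Banach space, let $T\in L(X)$ satisfy $\sigma_p(T^*)=\emptyset$, and let
$x\in X$. If $\operatorname{co}\operatorname{Orb}(T,x)$ is somewhere dense,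
must it be dense?}
\medskip

A positive answer means that a proper closed hull with interior forces $T^*$
to have an eigenvector. The Hahn--Banach theorem falls short of this: from
$C\neq X$ it gives only a real functional that is bounded above on the orbit,
with no relation to $T$. Nor does an invariant convex body by itself produce
eigenvectors in infinite dimensions (Example~\ref{ex:shift}). The answer is
nevertheless yes.

\begin{theorem}\label{thm:main}
Let $X$ be a complex Banach space, $T\in L(X)$ with
$\sigma_p(T^*)=\emptyset$, and $x\in X$. If
$\operatorname{co}\operatorname{Orb}(T,x)$ is somewhere dense, then it is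
dense.
\end{theorem}

This is a special case of a characterization. Let
$\overline{\mathbb D}=\{\lambda\in\mathbb C:|\lambda|\le1\}$.

\begin{theorem}\label{thm:complex}
Let $X$ be a complex Banach space, or any complex Hausdorff locally convex
space, let $T:X\to X$ be continuous and linear, and let $x\in X$. Suppose that
$\operatorname{co}\operatorname{Orb}(T,x)$ is somewhere dense. Then:
\begin{enumerate}
\item[(1)] $\sigma_p(T^*)\cap\mathbb R=\emptyset$;
\item[(2)] $0\in\operatorname{int}C$;
\item[(3)] $\operatorname{co}\operatorname{Orb}(T,x)$ is dense in $X$ if and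
only if $\sigma_p(T^*)\cap\overline{\mathbb D}=\emptyset$.
\end{enumerate}
\end{theorem}

By (1) and (3), a somewhere dense hull can fail to be dense only when $T^*$
has a nonreal eigenvalue in $\overline{\mathbb D}$. Every such number occurs,
in infinite dimensions, as the only eigenvalue of $T^*$. Let $B$ be the
backward shift $B(v_0,v_1,\dots)=(v_1,v_2,\dots)$ on $\ell^2$, and for
$\lambda\in\mathbb C$ let
\[
P_\lambda=\overline{\operatorname{co}}\,\{\lambda^n:n\ge0\}\subset\mathbb C .
\]

\begin{theorem}\label{thm:examples}
Let $\lambda\in\mathbb C$, $\kappa=2+|\lambda|$, and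
$T_\lambda=\lambda\oplus2\kappa B$ on $\mathbb C\oplus\ell^2$. Then
$\sigma_p(T_\lambda^*)=\{\lambda\}$. There is $y\in\ell^2$, independent of
$\lambda$, such that for $x=(1,y)$
\[
\overline{\operatorname{co}\operatorname{Orb}(T_\lambda,x)}
=P_\lambda\times\ell^2 .
\]
Consequently $\operatorname{co}\operatorname{Orb}(T_\lambda,x)$ is somewhere
dense but not dense if $\lambda\in\overline{\mathbb D}\setminus\mathbb R$,
dense if $\lambda\notin\mathbb R$ and $|\lambda|>1$, and nowhere dense if
$\lambda\in\mathbb R$.
\end{theorem}

Convexity involves only real scalars, so the natural setting for the proof is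
a real space $X$. An operator on a real space may have nonreal eigenvalues
that real functionals do not detect, as a rotation of the plane does. We
therefore call a nonzero continuous real-linear map $G:X\to\mathbb C$ an
\emph{eigenfunctional} of $T$ with eigenvalue $\lambda\in\mathbb C$ if
$G\circ T=\lambda G$, and we let $\Sigma(T)$ be the set of these eigenvalues.
They are the eigenvalues of the adjoint of the complexification of $T$, since
$G$ corresponds to the complex-linear functional $y+iz\mapsto G(y)+iG(z)$ on
$X\oplus iX$.

\begin{theorem}\label{thm:real}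
Let $X$ be a real Hausdorff locally convex space, for example a real Banach
space, let $T:X\to X$ be continuous and linear, and let $x\in X$. If
$\operatorname{co}\operatorname{Orb}(T,x)$ is somewhere dense, then it is
dense if and only if
\[
\Sigma(T)\cap\big(\overline{\mathbb D}\cup[0,\infty)\big)=\emptyset .
\]
\end{theorem}

Section~\ref{sec:eigen} contains the easy implications and the
one-dimensional cases. Section~\ref{sec:dichotomy} states the existence
theorem for eigenfunctionals and derives Theorems~\ref{thm:main},
\ref{thm:complex} and~\ref{thm:real} from it. Its two cases are proved in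
Sections~\ref{sec:cone} and~\ref{sec:gauge}, and Theorem~\ref{thm:examples} is
proved in Section~\ref{sec:examples}.

\medskip
\noindent\textbf{Conventions.} All spaces are nonzero, and a complex space is
also regarded as a real space. The dual $X'$ consists of the continuous linear
functionals over the scalar field of $X$, and $T^*F=F\circ T$. (The Hilbert
space adjoint has the conjugate eigenvalues; this changes nothing in
Theorems~\ref{thm:main} and~\ref{thm:complex}, since $\mathbb R$ and
$\overline{\mathbb D}$ are symmetric under conjugation.) Sequences are indexed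
by $n\ge0$, $e_n$ is the $n$th unit sequence,
$S(a_0,a_1,\dots)=(0,a_0,a_1,\dots)$ is the forward shift, and $\lambda^0=1$
also for $\lambda=0$.

\section{Eigenfunctionals and test cases}\label{sec:eigen}

We first record how an eigenfunctional confines the hull.

\begin{lemma}\label{lem:obstruction}
Let $T$ be continuous and linear on a real Hausdorff locally convex space $X$,
let $x\in X$, and let $G$ be an eigenfunctional of $T$ with eigenvalue
$\lambda$.
\begin{enumerate}
\item[(i)] If $|\lambda|\le1$ or $\lambda\in[0,\infty)$, then $C\neq X$.
\item[(ii)] If $X$ is a complex space, $G$ is complex-linear and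
$\lambda\in\mathbb R$, then $\operatorname{int}C=\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $G(T^nx)=\lambda^nG(x)$, the image $G(C)$ lies in every closed convex
subset of $\mathbb C$ that contains the points $\lambda^nG(x)$.

(i) If $|\lambda|\le1$, then $|G|\le|G(x)|$ on $C$, while $G$ is unbounded on
$X$ because $G(ty)=tG(y)$ for real $t$. If $\lambda\ge0$, then
$G(C)\subset[0,\infty)G(x)$. This set contains no pair $w,-w$ with $w\ne0$,
while the nonzero real subspace $G(X)$ does.

(ii) Here $G(C)\subset\mathbb RG(x)$. Suppose $y\in\operatorname{int}C$ and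
pick $w\in X$ with $G(w)=1$. Then $y+zw\in C$ for all small $z\in\mathbb C$,
so $G(C)$ contains a disc about $G(y)$, which does not fit in a real line.
\end{proof}

On a complex space, real-linear eigenfunctionals give complex-linear ones, up
to conjugation of the eigenvalue.

\begin{lemma}\label{lem:complexify}
Let $X$ be a complex Hausdorff locally convex space, let $T$ be continuous and
complex-linear, and let $\lambda\in\Sigma(T)$. Then
$\lambda\in\sigma_p(T^*)$ or $\bar\lambda\in\sigma_p(T^*)$.
\end{lemma}

\begin{proof}
Let $G$ be an eigenfunctional with eigenvalue $\lambda$, and put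
\[
A(y)=\tfrac12\big(G(y)-iG(iy)\big),\qquad
D(y)=\tfrac12\big(G(y)+iG(iy)\big).
\]
Both maps are continuous and real-linear, and $G=A+D$. We have
$A(iy)=\frac12(G(iy)+iG(y))=iA(y)$ and
$D(iy)=\frac12(G(iy)-iG(y))=-iD(y)$, so $A$ and $\overline D$ are
complex-linear. Since $iTy=T(iy)$, we have $G(iTy)=\lambda G(iy)$, and
therefore $A\circ T=\lambda A$ and $D\circ T=\lambda D$. If $A\ne0$, then
$\lambda\in\sigma_p(T^*)$. Otherwise $\overline D=\overline G\neq0$ and
$\overline D\circ T=\bar\lambda\,\overline D$.
\end{proof}

\begin{example}[the real line]\label{ex:line}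
Let $X=\mathbb R$, let $T$ be multiplication by $\lambda\in\mathbb R$, and let
$x=1$. Every real-linear $G:\mathbb R\to\mathbb C$ satisfies
$G\circ T=\lambda G$, so $\Sigma(T)=\{\lambda\}$. The closed hull of the
powers of $\lambda$ is
\[
\begin{array}{c|ccccc}
 & \lambda<-1 & -1\le\lambda<0 & 0\le\lambda<1 & \lambda=1 & \lambda>1\\
\hline
C & \mathbb R & [\lambda,1] & [0,1] & \{1\} & [1,\infty)
\end{array}
\]
in agreement with Theorem~\ref{thm:real}. The last column shows that the
half-line $[0,\infty)$ cannot be dropped from that theorem. A hull with
interior fails to be dense in two different ways. For $\lambda\ge0$ the origin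
is not an interior point of $C$, and $C$ lies in the invariant cone
$[0,\infty)$. For $-1\le\lambda<0$ the origin is an interior point, and
$C\cap(-C)=[\lambda,-\lambda]$ is an invariant symmetric interval, the unit
ball of a norm that $T$ does not increase. The general proof follows this
division.
\end{example}

\begin{example}[the complex plane]\label{ex:plane}
Let $X=\mathbb C$, let $T$ be multiplication by $\lambda$, and let $x=1$, so
that $C=P_\lambda$ and $\sigma_p(T^*)=\{\lambda\}$. If $\lambda\in\mathbb R$,
then $P_\lambda\subset\mathbb R$ has empty interior. Let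
$\lambda=re^{i\theta}\notin\mathbb R$. The points $1,\lambda,\lambda^2$ are
not collinear, because $(\lambda^2-1)/(\lambda-1)=\lambda+1\notin\mathbb R$;
hence $\operatorname{int}P_\lambda\ne\emptyset$. We claim that for every
$\varphi\in\mathbb R$
\begin{equation}\label{eq:often}
\operatorname{Re}\big(e^{i\varphi}\lambda^n\big)>\tfrac15\,r^n
\quad\text{for infinitely many } n .
\end{equation}
Put $s_n=\cos(n\theta+\varphi)$. For $\psi\notin2\pi\mathbb Z$ the averages
$\frac1N\sum_{n<N}e^{in\psi}=(e^{iN\psi}-1)/(N(e^{i\psi}-1))$ tend to $0$.
This applies to $\psi=\theta$ and $\psi=2\theta$, so the averages of $s_n$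
tend to $0$ and those of $s_n^2=\frac12(1+\cos(2n\theta+2\varphi))$ tend to
$\frac12$. From $s_n^2\le|s_n|=2\max(s_n,0)-s_n$ we see that the averages of
$\max(s_n,0)$ have lower limit at least $\frac14$, which is impossible if
$s_n\le\frac15$ for all large $n$.

By \eqref{eq:often}, no closed half-plane with $0$ on its boundary contains
$P_\lambda$, so $0\in\operatorname{int}P_\lambda$. If $r\le1$, then
$P_\lambda\subset\overline{\mathbb D}$. If $r>1$, then \eqref{eq:often} shows
that no half-plane contains $P_\lambda$, and a proper closed convex subset of
the plane lies in a half-plane, so $P_\lambda=\mathbb C$. This is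
Theorem~\ref{thm:complex} in dimension one.
\end{example}

\begin{example}[the backward shift]\label{ex:shift}
For $\rho\ne0$ the adjoint of $\rho B$ on $\ell^2$ has no eigenvalues. Indeed,
let $F(v)=\sum_n\phi_nv_n$ with $\phi\in\ell^2$. Then
$F(Bv)=\sum_{n\ge1}\phi_{n-1}v_n$, and $F\circ\rho B=\mu F$ means
$0=\mu\phi_0$ and $\rho\phi_{n-1}=\mu\phi_n$ for $n\ge1$. If $\mu=0$, the
second relation gives $\phi=0$; if $\mu\ne0$, then $\phi_0=0$ and $\phi=0$ by
induction. By Lemma~\ref{lem:complexify}, $\Sigma(B)=\emptyset$ as well.

Two warnings follow. The closed unit ball is a proper closed convex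
$B$-invariant set with interior, so such a set does not force an
eigenfunctional; the proof must use that $C$ is generated by one orbit. And
for every $x\in\ell^2$ the hull of $\operatorname{Orb}(B,x)$ is bounded, hence
not dense, so the proof must use that $C$ has interior.
\end{example}

\section{The existence theorem and its consequences}\label{sec:dichotomy}

The following theorem is a converse to Lemma~\ref{lem:obstruction}(i).

\begin{theorem}\label{thm:key}
Let $X$ be a real Hausdorff locally convex space, $T:X\to X$ continuous and
linear, and $x\in X$. Assume that $\operatorname{int}C\neq\emptyset$ and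
$C\ne X$.
\begin{enumerate}
\item[(a)] If $0\notin\operatorname{int}C$, there are $\lambda\in[0,\infty)$
and a nonzero continuous linear $f:X\to\mathbb R$ with $f\circ T=\lambda f$.
\item[(b)] If $0\in\operatorname{int}C$, there are $\lambda\in\mathbb C$ with
$|\lambda|\le1$ and a continuous real-linear $G:X\to\mathbb C$ with $G(x)=1$
and $G\circ T=\lambda G$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:real}]
If $C\ne X$, Theorem~\ref{thm:key} gives a point of $\Sigma(T)$ in
$[0,\infty)$ or in $\overline{\mathbb D}$. The converse is
Lemma~\ref{lem:obstruction}(i).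
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:complex}]
Part (1) of Theorem~\ref{thm:complex} is Lemma~\ref{lem:obstruction}(ii).

For (2), suppose $0\notin\operatorname{int}C$. Then $C\ne X$, and
Theorem~\ref{thm:key}(a), applied to $X$ as a real space, gives
$\lambda\in\Sigma(T)$ with $\lambda\geq0$. Since $\lambda=\bar\lambda$,
Lemma~\ref{lem:complexify} gives $\lambda\in\sigma_p(T^*)\cap\mathbb R$,
contrary to (1).

For (3), suppose $C\ne X$. By (2) we are in case (b) of
Theorem~\ref{thm:key}, which gives
$\lambda\in\Sigma(T)\cap\overline{\mathbb D}$. By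
Lemma~\ref{lem:complexify}, $\lambda$ or $\bar\lambda$ is an eigenvalue of
$T^*$, and both lie in $\overline{\mathbb D}$. Conversely, an eigenvector of
$T^*$ with eigenvalue in $\overline{\mathbb D}$ is an eigenfunctional, and
$C\ne X$ by Lemma~\ref{lem:obstruction}(i).

Theorem~\ref{thm:main} is the case $\sigma_p(T^*)=\emptyset$ of (3).
\end{proof}

Complex scalars enter only through Lemmas~\ref{lem:obstruction}(ii)
and~\ref{lem:complexify}. They exclude case (a) altogether, and this is why
the half-line of Theorem~\ref{thm:real} is absent from
Theorem~\ref{thm:complex}. The dimension of $X$ plays no role; in finite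
dimensions $T^*$ always has an eigenvalue, so Theorem~\ref{thm:main} is
vacuous there, but Theorem~\ref{thm:complex} is not.

\section{The origin outside the interior: an invariant ray}\label{sec:cone}

We prove Theorem~\ref{thm:key}(a) by an argument of Krein--Rutman type. The
functionals that are nonnegative on $C$ form a convex cone that $T^*$ maps
into itself, and an eigenvector with nonnegative eigenvalue is a ray of this
cone that $T^*$ maps into itself. We look for it as a fixed point of a
self-map of a cross section of the cone. The difficulty is to find a compact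
cross section, and an interior point of $C$ provides one. We use three
standard facts about a real Hausdorff locally convex space $X$. The weak*
topology on $X'$ is the topology of pointwise convergence on $X$; it is
Hausdorff and locally convex.
\begin{itemize}
\item \emph{Hahn--Banach.} If $O\subset X$ is nonempty, open and convex and
$0\notin O$, there is $f\in X'$ with $f>0$ on $O$.
\item \emph{Alaoglu--Bourbaki.} If $U$ is a neighborhood of $0$, the polar
$U^\circ=\{f\in X':|f|\le1\text{ on }U\}$ is weak* compact.
\item \emph{Schauder--Tychonoff.} A continuous self-map of a nonempty compact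
convex subset of a Hausdorff locally convex space has a fixed point.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:key}(a)]
Let $Q=\{f\in X':f\ge0\text{ on }C\}$. This is a weak* closed convex cone,
and $T^*Q\subset Q$ because $T(C)\subset C$. Fix $y_0\in\operatorname{int}C$
and a symmetric neighborhood $U$ of $0$ with $y_0+U\subset C$.

\emph{$Q$ contains a nonzero functional.} The set $\operatorname{int}C$ is
nonempty, open and convex and does not contain $0$, so some $f_0\in X'$ is
positive on it. For $c\in C$ and $0<t\le1$ the set
$(1-t)c+t\operatorname{int}C$ is open and contained in $C$, so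
$(1-t)c+ty_0\in\operatorname{int}C$. Letting $t\to0$ gives $f_0(c)\ge0$. Thus
$f_0\in Q$ and $f_0(y_0)>0$.

\emph{A compact cross section.} Let $K=\{f\in Q:f(y_0)=1\}$. It is convex and
weak* closed, and it contains $f_0/f_0(y_0)$. If $f\in K$ and $u\in U$, then
$y_0\pm u\in C$, so $1\pm f(u)\ge0$ and $|f(u)|\le1$. Hence
$K\subset U^\circ$, and $K$ is weak* compact.

\emph{The fixed point.} The natural map $f\mapsto T^*f/f(Ty_0)$ need not be
defined, since $f(Ty_0)$ may vanish; this happens for $\lambda=0$ in
Example~\ref{ex:line}. We use $I+T^*$, which has the same eigenvectors as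
$T^*$. For $f\in K$ we have $f(Ty_0)\ge0$ because $Ty_0\in C$, so
\[
\Psi(f)=\frac{f+T^*f}{1+f(Ty_0)}
\]
is defined, lies in $Q$, and takes the value $1$ at $y_0$. For each $y\in X$
the number $\Psi(f)(y)=(f(y)+f(Ty))/(1+f(Ty_0))$ depends weak* continuously on
$f\in K$, so $\Psi:K\to K$ is weak* continuous. Let $f$ be a fixed point and
put $\lambda=f(Ty_0)\ge0$. Then $f+T^*f=(1+\lambda)f$, that is,
$f\circ T=\lambda f$, and $f\ne0$ since $f(y_0)=1$.
\end{proof}

This proof used only that $C$ is convex and $T$-invariant, has interior, and
does not have $0$ as an interior point. The orbit is needed in the other case.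

\section{The origin in the interior: a quotient of $\ell^1$}\label{sec:gauge}

When $0\in\operatorname{int}C$, no nonzero functional is nonnegative on $C$,
and the cone $Q$ is trivial. Instead, $C\cap(-C)$ is an invariant symmetric
neighborhood of $0$, and it turns $T$ into a contraction on a Banach space
$X_1$. In finite dimensions this would finish the proof, since the adjoint of
the complexified contraction has an eigenvalue, of modulus at most $1$. In
infinite dimensions Example~\ref{ex:shift} shows that more is needed.

The additional structure is the orbit. A bounded orbit $(T_1^nu)$ in a Banach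
space $X_1$ defines a map $\Phi:\ell^1\to X_1$, $\Phi(a)=\sum a_nT_1^nu$,
that carries the shift $S$ to $T_1$. On $\ell^1$ eigenfunctionals abound: for
each $\lambda\in\overline{\mathbb D}$ the functional
$a\mapsto\hat a(\lambda)=\sum a_n\lambda^n$ satisfies
$\widehat{Sa}(\lambda)=\lambda\hat a(\lambda)$. An eigenfunctional $G_1$ of
$T_1$ with $G_1(u)=1$ and eigenvalue $\lambda\in\overline{\mathbb D}$ must
satisfy $G_1(\Phi(a))=\hat a(\lambda)$, so we take this formula as the
definition. Two things have to be shown: that some $\lambda$ makes
$\hat a(\lambda)$ vanish on $\ker\Phi$, so that $G_1$ is well defined, and that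
$G_1$ is bounded. The first comes from Gelfand theory, the second from the
interior of $C$.

\begin{example}\label{ex:triangle}
Let $X=\mathbb C$ as a real plane, let $T$ be multiplication by
$\omega=e^{2\pi i/3}$, and let $x=1$. Then $C$ is the triangle with vertices
$1,\omega,\omega^2$, given by $\operatorname{Re}(\omega^jz)\ge-\frac12$ for
$j=0,1,2$. The set $V=C\cap(-C)$ is the hexagon that is the unit ball of the
norm $p(z)=2\max_j|\operatorname{Re}(\omega^jz)|$. We have $p(Tz)=p(z)$ and
$p(x)=2$, so $V\subset C\subset2V$ (Figure~\ref{fig:hexagon}). For real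
$a\in\ell^1$ we have $\Phi(a)=\hat a(\omega)$. If $\Phi(a)=0$, then also
$\hat a(\bar\omega)=\overline{\hat a(\omega)}=0$, so $\lambda=\omega$ and
$\lambda=\bar\omega$ are admissible. No other $\lambda$ is, because
$e_0+e_1+e_2\in\ker\Phi$ forces $1+\lambda+\lambda^2=0$. The two choices give
$G(z)=z$ and $G(z)=\bar z$. So $\lambda$ cannot be taken real in
Theorem~\ref{thm:key}(b), and both alternatives of
Lemma~\ref{lem:complexify} occur.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.8]
\fill[gray!30] (30:0.577)--(90:0.577)--(150:0.577)--(210:0.577)--(270:0.577)--(330:0.577)--cycle;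
\draw[thick] (0:1)--(120:1)--(240:1)--cycle;
\draw[dashed] (60:1)--(180:1)--(300:1)--cycle;
\draw[dotted,thick] (30:1.155)--(90:1.155)--(150:1.155)--(210:1.155)--(270:1.155)--(330:1.155)--cycle;
\fill (0:1) circle (0.025) node[right] {$1$};
\fill (120:1) circle (0.025) node[above left] {$\omega$};
\fill (240:1) circle (0.025) node[below left] {$\omega^2$};
\node at (0,0) {$V$};
\end{tikzpicture}
\caption{Multiplication by $\omega=e^{2\pi i/3}$ on the plane, with starting
point $1$. The convex hull $C$ of the orbit is the solid triangle and $-C$ is
the dashed one. The hull is caught between the invariant hexagon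
$V=C\cap(-C)$ (shaded) and its dilate $2V$ (dotted).}
\label{fig:hexagon}
\end{figure}

We recall what is needed from Gelfand theory. Let $\mathcal A$ be a
commutative complex Banach algebra with unit. A \emph{character} is a nonzero
multiplicative linear functional $\chi:\mathcal A\to\mathbb C$; it sends the
unit to $1$ and satisfies $|\chi(a)|\le\|a\|$. Every proper ideal lies in a
maximal ideal, and every maximal ideal is the kernel of a character. We apply
this to the space $\ell^1_{\mathbb C}$ of complex summable sequences with the
convolution product $(a*b)_n=\sum_{k=0}^na_kb_{n-k}$. Its unit is $e_0$, and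
$e_1*a=Sa$, so $e_n$ is the $n$th power of $e_1$ and $e_n*a=S^na$. The real
sequences form the real subspace $\ell^1_{\mathbb R}$.

\begin{proof}[Proof of Theorem~\ref{thm:key}(b)]
\emph{Step 1: a seminorm that $T$ contracts.} Let $V=C\cap(-C)$. It is a
convex symmetric neighborhood of $0$, and $T(V)\subset V$. Let
$p(y)=\inf\{s>0:y\in sV\}$ be its gauge. It is finite because a neighborhood
of $0$ absorbs every point, and it is a seminorm because $V$ is convex and
symmetric. It is continuous, since $|p(y)-p(z)|\le p(y-z)\le\varepsilon$ when
$y-z\in\varepsilon V$. If $y\in sV$, then $Ty\in sV$, so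
\begin{equation}\label{eq:contract}
p(Ty)\le p(y)\qquad(y\in X).
\end{equation}
If $p(y)<1$, then $y\in sV$ for some $s<1$, and $sV\subset V$ because $V$ is
convex and contains $0$. By \eqref{eq:contract}, $p\le p(x)$ on the orbit and
hence on $C$. Thus
\begin{equation}\label{eq:sandwich}
\{p<1\}\subset C\subset\{p\le p(x)\}.
\end{equation}
The first inclusion shows that $p\not\equiv0$, since $C\ne X$. This is the
only place where $C\neq X$ is used.

The seminorm $p$ may have a large kernel, because $C$ may contain subspaces.
(For the operators of Theorem~\ref{thm:examples} with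
$\lambda\in\overline{\mathbb D}\setminus\mathbb R$, the kernel is
$\{0\}\times\ell^2$.) Let $X_1\ne\{0\}$ be the completion of the normed space
$(X/\ker p,\,p)$, and let $q:X\to X_1$ be the canonical map. It is continuous
and linear, has dense range, and $\|q(y)\|=p(y)$. By \eqref{eq:contract}, $T$
maps $\ker p$ into itself and induces an operator of norm at most $1$ on the
quotient, which extends to a contraction $T_1$ on $X_1$ with $T_1q=qT$.

\emph{Step 2: the map from $\ell^1$.} Put $u=q(x)$. Then
$\|T_1^nu\|=p(T^nx)\le p(x)$, so
\[
\Phi:\ell^1_{\mathbb R}\to X_1,\qquad\Phi(a)=\sum_{n\ge0}a_nT_1^nu,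
\]
is a bounded real-linear map with $\Phi(e_0)=u$ and
$\Phi(Sa)=\sum_na_nT_1^{n+1}u=T_1\Phi(a)$.

\emph{Step 3: every $v\in X_1$ is $\Phi(a)$ for some $a$ with
$\|a\|_1\le2\|v\|$.} Let $\mathcal B$ be the closed unit ball of
$\ell^1_{\mathbb R}$. If $a_0,\dots,a_n\ge0$ have sum $1$, then
$q(\sum a_kT^kx)=\Phi(a_0,\dots,a_n,0,\dots)\in\Phi(\mathcal B)$. Since $q$
is continuous, $q(C)\subset\overline{\Phi(\mathcal B)}$, and by
\eqref{eq:sandwich} the set $q(\{p<1\})$ lies in
$\overline{\Phi(\mathcal B)}$. This set is the intersection of the dense
subspace $q(X)$ with the open unit ball of $X_1$, so it is dense in the closed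
unit ball. Hence $\overline{\Phi(\mathcal B)}$ contains the closed unit ball
of $X_1$.

The closure is removed by the successive approximation used in the proof of
the open mapping theorem (see \cite[Theorem~4.13]{Rudin}). Let $\|v\|\le1$ and
$v_0=v$. Given $v_k$ with $\|v_k\|\le1$, choose $a^{(k)}\in\mathcal B$ with
$\|v_k-\Phi(a^{(k)})\|\le\frac12$ and put $v_{k+1}=2(v_k-\Phi(a^{(k)}))$, so
that $\|v_{k+1}\|\le1$. By induction
$v=\sum_{k<m}2^{-k}\Phi(a^{(k)})+2^{-m}v_m$. The series
$a=\sum_k2^{-k}a^{(k)}$ converges in $\ell^1_{\mathbb R}$, with
$\|a\|_1\le2$ and $\Phi(a)=v$. The claim follows by scaling.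

\emph{Step 4: a character that vanishes on $\ker\Phi$.} Gelfand theory needs
complex scalars, so we complexify the kernel:
\[
M=\{a+ib:\ a,b\in\ell^1_{\mathbb R},\ \Phi(a)=\Phi(b)=0\}
\subset\ell^1_{\mathbb C}.
\]
This is a complex subspace, since $i(a+ib)=-b+ia$, and it is closed, since
taking real and imaginary parts is continuous. It is $S$-invariant, since
$\Phi(a)=0$ implies $\Phi(Sa)=T_1\Phi(a)=0$. For $c\in\ell^1_{\mathbb C}$ and
$m\in M$ the series $c*m=\sum_nc_nS^nm$ converges in norm and has its terms in
$M$, so $M$ is an ideal. It is proper: $\Phi$ maps onto $X_1\neq\{0\}$, and a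
real sequence $a$ with $\Phi(a)\ne0$ is not in $M$. Hence $M\subset\ker\chi$
for some character $\chi$. Put $\lambda=\chi(e_1)$. Then
$|\lambda|\le\|e_1\|_1=1$ and $\chi(Sa)=\chi(e_1*a)=\lambda\chi(a)$. (By
continuity $\chi(a)=\hat a(\lambda)$, as anticipated.)

\emph{Step 5: the eigenfunctional.} Define $G_1:X_1\to\mathbb C$ by
$G_1(\Phi(a))=\chi(a)$ for $a\in\ell^1_{\mathbb R}$. It is defined on all of
$X_1$ by Step 3, and it is well defined and real-linear because
$\ker\Phi\subset M\subset\ker\chi$. Choosing $a$ as in Step 3 gives
$|G_1(v)|=|\chi(a)|\le\|a\|_1\le2\|v\|$. For $v=\Phi(a)$,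
\[
G_1(T_1v)=G_1(\Phi(Sa))=\chi(Sa)=\lambda\chi(a)=\lambda G_1(v).
\]
Let $G=G_1\circ q$. It is continuous and real-linear,
$G\circ T=G_1\circ T_1\circ q=\lambda G$, and
$G(x)=G_1(\Phi(e_0))=\chi(e_0)=1$.
\end{proof}

\begin{remark}\label{rem:onto}
Dense range of $\Phi$ would not suffice in place of Step 3. Take $X_1=\ell^2$,
$T_1=B$, and for $u$ the vector $y$ of Lemma~\ref{lem:rolewicz} below. The
range of $\Phi$ contains the vectors $(2B)^ny$ and is therefore dense. Step 4
goes through unchanged, and $G_1$ is defined on the range of $\Phi$. It cannot
be bounded there, for its extension would be an eigenfunctional of $B$,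
contrary to Example~\ref{ex:shift}.
\end{remark}

\begin{remark}\label{rem:balanced}
If $X$ and $T$ are complex, one may replace $V$ by
$\bigcap_{|\zeta|=1}\zeta C$. This set is convex, $T$-invariant, contained in
$C$, invariant under unimodular scalars, and a neighborhood of $0$ because $C$
contains a balanced neighborhood of $0$. Then $X_1$ is a complex space,
$\Phi$ is defined on $\ell^1_{\mathbb C}$, $M=\ker\Phi$, and $G$ is
complex-linear. The real form above covers Theorem~\ref{thm:real} as well.
\end{remark}

\section{Operators with one prescribed eigenvalue}\label{sec:examples}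

To prove Theorem~\ref{thm:examples} we attach to Example~\ref{ex:plane} an
infinite-dimensional summand that contributes no eigenvalues and that the hull
fills completely. The summand comes from Rolewicz's theorem that $2B$ has a
dense orbit. We include the proof, in the form that we use.

\begin{lemma}\label{lem:rolewicz}
There is $y\in\ell^2$ such that for every $v\in\ell^2$ there are integers
$n_k\to\infty$ with $(2B)^{n_k}y\to v$.
\end{lemma}

\begin{proof}
Let $\mathcal D$ be a countable dense set of finitely supported vectors, and
let $(v_j)_{j\ge1}$ be a sequence in $\mathcal D$ in which each element of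
$\mathcal D$ appears infinitely often. Put $m_0=0$ and choose
$m_1<m_2<\cdots$ inductively so that $B^{m_j-m_i}v_i=0$ for $1\le i<j$ and
$2^{m_{j-1}-m_j}\|v_j\|\le2^{-j}$. Since $S$ is an isometry of $\ell^2$, the
series $y=\sum_{i\ge1}2^{-m_i}S^{m_i}v_i$ converges. Apply $(2B)^{m_j}$ and
use $BS=I$. The terms with $i<j$ are multiples of $B^{m_j-m_i}v_i=0$, the term
$i=j$ is $v_j$, and for $i>j$ the term has norm
$2^{m_j-m_i}\|v_i\|\le2^{m_{i-1}-m_i}\|v_i\|\le2^{-i}$. So
$\|(2B)^{m_j}y-v_j\|\le2^{-j}$. Given $v$, choose $j_1<j_2<\cdots$ with
$v_{j_k}\to v$ and put $n_k=m_{j_k}$.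
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:examples}]
A functional on $\mathbb C\oplus\ell^2$ has the form
$(a,v)\mapsto\alpha a+F(v)$ with $\alpha\in\mathbb C$ and $F\in(\ell^2)'$. It
is an eigenvector of $T_\lambda^*$ with eigenvalue $\mu$ if and only if it is
nonzero, $\alpha\lambda=\mu\alpha$ and $F\circ2\kappa B=\mu F$. By
Example~\ref{ex:shift} the last condition forces $F=0$; then $\alpha\ne0$ and
$\mu=\lambda$. So $\sigma_p(T_\lambda^*)=\{\lambda\}$.

Let $y$ be as in Lemma~\ref{lem:rolewicz}, let $x=(1,y)$, and let $C$ be the
closed convex hull of $\operatorname{Orb}(T_\lambda,x)$. We show that $C$ is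
invariant under translation by $(0,v)$ for each $v\in\ell^2$. The reason is
that the orbit contains points very far out in the direction $(0,v)$, and
moving from $c\in C$ toward such a point with a small weight displaces $c$ by
almost exactly $(0,v)$. The factor $\kappa$ was chosen larger than both $1$
and $|\lambda|$ so that the weights tend to $0$ and the first coordinate
becomes negligible. Let $n_k\to\infty$ with $(2B)^{n_k}y\to v$, and put
$t_k=\kappa^{n_k}$. Then $t_k\ge1$, $t_k\to\infty$, and
\[
t_k^{-1}T_\lambda^{n_k}x=\big((\lambda/\kappa)^{n_k},\,(2B)^{n_k}y\big)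
\to(0,v).
\]
For $c\in C$ the convex combinations
$(1-t_k^{-1})c+t_k^{-1}T_\lambda^{n_k}x$ lie in $C$ and converge to
$c+(0,v)$. Hence $c+(0,v)\in C$.

Let $P=\{a\in\mathbb C:(a,0)\in C\}$, a closed convex set. By translation
invariance, $(a,w)\in C$ if and only if $(a,0)\in C$, so $C=P\times\ell^2$.
The first coordinate of $T_\lambda^nx$ is $\lambda^n$. Thus $P$ contains every
$\lambda^n$, and $P_\lambda\subset P$ because $P$ is closed and convex.
Conversely, $P_\lambda\times\ell^2$ is closed and convex and contains the
orbit, so it contains $C$, and $P\subset P_\lambda$. Hence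
$C=P_\lambda\times\ell^2$.

The product $P_\lambda\times\ell^2$ has interior if and only if $P_\lambda$
has interior in $\mathbb C$, and it is the whole space if and only if
$P_\lambda=\mathbb C$. By Example~\ref{ex:plane}, $P_\lambda$ has empty
interior if $\lambda\in\mathbb R$, is bounded with nonempty interior if
$\lambda\in\overline{\mathbb D}\setminus\mathbb R$, and equals $\mathbb C$ if
$\lambda\notin\mathbb R$ and $|\lambda|>1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBF}
T. Berm\'udez, A. Bonilla and N. Feldman,
\emph{On convex-cyclic operators},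
arXiv:1410.4664 (2014).

\bibitem{Rudin}
Rudin, \emph{Functional Analysis}.

\end{thebibliography}
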